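# Twisted one-forms on cominuscule Grassmannians: integrable means pencil of hyperplane sections

## 1. Two theorems about $\mathrm{Fol}(X,2)$

Fix a complex simple simply connected algebraic group $G$, a simple root $\alpha$ with fundamental weight $\lambda=\omega_\alpha$, and the irreducible representation $V_\lambda$ with highest weight vector $v_\lambda$. Let $o=[v_\lambda]\in\mathbb P(V_\lambda)$, let $P=P_\alpha$ be the stabilizer of $o$, and let
$$X=G/P=G\cdot o\subset\mathbb P(V_\lambda),\qquad \mathcal O_X(1)=\mathcal O_{\mathbb P(V_\lambda)}(1)|_X,\qquad W=H^0(\mathbb P(V_\lambda),\mathcal O(1)).$$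
When $\lambda$ is cominuscule, $X$ is called a cominuscule Grassmannian. Write $\mathrm{Fol}(Y,2)$ for the space of codimension one foliations on $Y$ given by forms in $H^0(\Omega^1_Y(2))$, and
$$\pi:\mathbb P(H^0(\Omega^1_{\mathbb P(V_\lambda)}(2))^\vee)\dashrightarrow\mathbb P(H^0(\Omega^1_X(2))^\vee),\qquad[\omega]\mapsto[\omega|_X],$$
for the projection induced by restriction of forms. All these terms are unpacked in Section 2.

**Theorem 1.** Let $X$ be a cominuscule Grassmannian. Every $[\omega]\in\mathrm{Fol}(X,2)$ is of the form $[s\,dt-t\,ds]$ with $s,t\in W$. Hence $\pi(\mathrm{Fol}(\mathbb P(V_\lambda),2))=\mathrm{Fol}(X,2)$ as sets. In particular the restriction of $\pi$ to $\mathrm{Fol}(\mathbb P(V_\lambda),2)$ is dominant over $\mathrm{Fol}(X,2)$.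

**Theorem 2.** Let $X=G/P_\alpha$ be as above, not necessarily cominuscule.

1. For $k\le 1$ there is no nonzero integrable form in $H^0(\Omega^1_X(k))$. Every nonzero integrable form in $H^0(\Omega^1_X(2))$ is nonvanishing in codimension one.
2. The map $\kappa_X:\mathrm{Gr}(2,W)\to\mathrm{Fol}(X,2)$, $\langle s,t\rangle\mapsto[s\,dt-t\,ds]$, is an isomorphism of schemes. In particular $\mathrm{Fol}(X,2)$ is smooth, irreducible and projective of dimension $2(\dim V_\lambda-2)$.

Consequently, for $X$ cominuscule, $\pi:\mathrm{Fol}(\mathbb P(V_\lambda),2)\to\mathrm{Fol}(X,2)$ is an isomorphism of schemes.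

The question whether $\pi$ is dominant comes from Vladimiro Benedetti, Daniele Faenzi, Alan Muniz, "Codimension one foliations on homogeneous varieties", arXiv:2209.06487 (2022). In plain words: a foliation of the ambient projective space, given by a form of twist $2$, can be restricted to $X$. Do the restrictions fill $\mathrm{Fol}(X,2)$ up to closure, or does $X$ carry a whole family of foliations of its own? Theorem 1 answers that every foliation of twist $2$ on $X$ is a restriction. Its leaves lie in the members of a pencil of hyperplane sections $\{as+bt=0\}$. Theorem 2 adds that nothing is hidden in nilpotents. For example, for $X=\mathrm{Gr}(2,4)\subset\mathbb P(\Lambda^2\mathbb C^4)=\mathbb P^5$ the space $\mathrm{Fol}(X,2)$ is $\mathrm{Gr}(2,6)$, of dimension $8$.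

Theorem 1 is proved in Sections 5 to 8, Theorem 2(1) in Section 5 and Theorem 2(2) in Section 9.

## 2. Twisted forms, foliations, and the variety $G/P_\alpha$

**Definition (integrable twisted form).** Let $Y$ be a compact connected complex manifold and $L$ a line bundle. For $\omega\in H^0(\Omega^1_Y(L))$ compute $d\omega$ in a local trivialization of $L$. The form is *integrable* if $\omega\wedge d\omega=0$.

This makes sense although $d\omega$ alone does not. If the trivialization is changed by a unit $g$, then $\omega$ becomes $g\omega$, and $g\omega\wedge d(g\omega)=g\,\omega\wedge dg\wedge\omega+g^2\omega\wedge d\omega=g^2\,\omega\wedge d\omega$. So $\omega\wedge d\omega$ is a section of $\Omega^3_Y(2L)$. The polarized expression $\omega\wedge d\eta+\eta\wedge d\omega$ is also multiplied by $g^2$, because the extra terms $g(\omega\wedge dg\wedge\eta+\eta\wedge dg\wedge\omega)$ cancel: exchanging $\omega$ and $\eta$ is an odd permutation of three one-forms.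

**Definition (space of foliations).** Let $\psi_Y(\omega)=\omega\wedge d\omega$, a quadratic map $H^0(\Omega^1_Y(L))\to H^0(\Omega^3_Y(2L))$. Its zero scheme is $\mathrm{IF}(Y,L)$. Let $\mathrm{Dist}(Y,L)$ be the open set of forms not vanishing in codimension one, that is, whose zero locus contains no hypersurface. Then $\mathrm{Fol}(Y,L)$ is the projectivization of $\mathrm{Dist}(Y,L)\cap\mathrm{IF}(Y,L)$, taken over nonzero forms up to scaling. It is a locally closed subscheme of $\mathbb P(H^0(\Omega^1_Y(L))^\vee)$, the projective space of nonzero forms up to scaling. We write $\mathrm{Fol}(Y,2)$ if $L=\mathcal O_Y(2)$.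

**Example.** For sections $s,t$ of $\mathcal O_Y(1)$, the form $s\,dt-t\,ds$ is a section of $\Omega^1_Y(2)$: under a change of trivialization, $gs\,d(gt)-gt\,d(gs)=g^2(s\,dt-t\,ds)$. Where $t\ne0$, dividing by $t^2$ gives
$$s\,dt-t\,ds=-t^2\,d(s/t).\tag{1}$$
In the trivialization by $t^2$ this form is closed. So it is integrable on $\{t\neq0\}$ and, by density, everywhere on $Y$ (if $t=0$ the form is zero).

On $\mathbb P(V)$, with $W=V^*$, the Euler sequence $0\to\Omega^1(2)\to W\otimes\mathcal O(1)\to\mathcal O(2)\to0$ gives $H^0(\Omega^1_{\mathbb P(V)}(2))=\ker(W\otimes W\to S^2W)=\Lambda^2W$, and $s\wedge t$ corresponds to $s\,dt-t\,ds$.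

**Definition (cominuscule).** The weight $\lambda=\omega_\alpha$ is cominuscule if $\alpha$ occurs with coefficient $1$ in the highest root.

**Example.** In type $A$ the highest root is the sum of the simple roots, so every $\alpha$ is cominuscule; these are the ordinary Grassmannians. For $Sp_{2n}$, $n\ge2$, and $\alpha_1=\varepsilon_1-\varepsilon_2$, the highest root is $2\varepsilon_1=2\alpha_1+\dots+2\alpha_{n-1}+\alpha_n$, so $\omega_1$ is not cominuscule. Here $V_\lambda=\mathbb C^{2n}$ and $X=\mathbb P^{2n-1}$, seen as an $Sp_{2n}$-variety. This case is a useful test below.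

The conventions for $P$: its Lie algebra $\mathfrak p$ contains the positive Borel subalgebra and all $\mathfrak g_{-\gamma}$ with $\gamma\ne\alpha$ simple, while $\mathfrak g_{-\alpha}\not\subset\mathfrak p$. We use these textbook facts.

* (F1) Restriction $W\to H^0(X,\mathcal O_X(1))$ is an isomorphism (Borel–Weil).
* (F2) $\mathrm{Pic}\,X=\mathbb Z\,\mathcal O_X(1)$. So each nonzero effective divisor lies in some $|\mathcal O_X(e)|$ with $e\ge1$ and is ample. A member of $|\mathcal O_X(1)|$ is prime, since a sum of two nonzero effective divisors has $e\ge2$. Hence linearly independent $s,t\in W$ have distinct prime divisors on $X$: no common component.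
* (F3) $X$ is simply connected, from $\pi_1(G)\to\pi_1(X)\to\pi_0(P)$ with both ends trivial.
* (F4) (Hartogs) Sections of a line bundle on the complement of a closed analytic subset of codimension $\ge2$ extend. (Levi) Meromorphic functions on the complement of a closed analytic subset of codimension $\ge2$ in a connected complex manifold extend meromorphically to the whole manifold.

In the cominuscule case the restriction $\Lambda^2W\to H^0(\Omega^1_X(2))$ is surjective, so $\pi$ is a linear projection. It is also known that $\pi$ embeds $\mathrm{Fol}(\mathbb P(V_\lambda),2)$ into $\mathrm{Fol}(X,2)$. We shall not need to quote this; it comes out of the proof.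

## 3. On projective space, integrability is the Plücker relation

The first case is $X=\mathbb P(V)$ itself, which can be done by hand.

**Proposition 3.** Let $\dim V\ge2$ and let $\omega\in H^0(\Omega^1_{\mathbb P(V)}(2))$ correspond to $\Omega\in\Lambda^2W$. Then $\omega$ is integrable if and only if $\Omega\wedge\Omega=0$, that is, if and only if $\Omega=s\wedge t$ for some $s,t\in W$. As a set, $\mathrm{Fol}(\mathbb P(V),2)$ consists of the classes $[s\,dt-t\,ds]$ with $s,t$ linearly independent.

*Proof.* Pull back to $V\setminus0$, where $\mathcal O(1)$ is trivialized tautologically: a section $s\in W$ becomes the function $v\mapsto s(v)$. Let $E$ be the Euler field and view $\Omega$ as a two-form with constant coefficients. Since $\iota_E(ds\wedge dt)=s\,dt-t\,ds$, the pullback of $\omega$ is $\iota_E\Omega$, and $d(\iota_E\Omega)=2\Omega$. Therefore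
$$\omega\wedge d\omega=2\,\iota_E\Omega\wedge\Omega=\iota_E(\Omega\wedge\Omega).\tag{2}$$
Contraction with $E$ is injective on constant four-forms $\Xi$: if $\iota_E\Xi=0$, then $\Xi(v,\cdot,\cdot,\cdot)=0$ for all $v$. Pullback along the submersion $V\setminus 0\to\mathbb P(V)$ is injective on forms. So integrability means $\Omega\wedge\Omega=0$. By the normal form $\Omega=e_1\wedge e_2+e_3\wedge e_4+\cdots$ of a skew form, this says that $\Omega$ has rank at most $2$, so $\Omega=s\wedge t$.

Finally, if $s,t$ are independent, then by (1) the form $s\,dt-t\,ds$ has no zero where $t\ne0$, because $s/t$ is there part of a coordinate system. The same holds where $s\ne 0$. So it vanishes exactly on $\{s=t=0\}$, of codimension two, and lies in $\mathrm{Dist}$. $\square$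

For $\mathbb P^1$ the space is a point, for $\mathbb P^2$ it is $\mathrm{Gr}(2,3)$ (all of $\mathbb P(\Lambda^2W)$), and for $\mathbb P^3$ it is the Plücker quadric in $\mathbb P^5$.

## 4. Where the linear algebra stops, and what a line can see

**Lifting to $\Lambda^2W$.** For cominuscule $X$, the natural first attempt is this. Lift $\omega\in H^0(\Omega^1_X(2))$ to $\Omega\in\Lambda^2W$ and try to deduce $\Omega\wedge\Omega=0$ from integrability. By (2), integrability of $\omega$ says only that $\iota_E(\Omega\wedge\Omega)$ vanishes *after restriction to the cone over $X$*. So $\Omega\wedge\Omega$ lies in the kernel of the restriction $\Lambda^4W\to H^0(\Omega^3_X(4))$. To conclude one would want this kernel to be zero, and it need not be.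

**Example ($\mathrm{Gr}(3,6)$).** Let $V=\Lambda^3\mathbb C^6$ and define $\sigma\in\Lambda^2W$ by $v\wedge w=\sigma(v,w)\,e_1\wedge\dots\wedge e_6$. It is skew, since $v\wedge w=(-1)^9w\wedge v$, and nondegenerate, of rank $20$. At $v=u_1\wedge u_2\wedge u_3$, with $U=\langle u_1,u_2,u_3\rangle$, the cone over $X=\mathrm{Gr}(3,6)$ has tangent space $\Lambda^2U\wedge\mathbb C^6$. A product $(u\wedge u'\wedge w)\wedge(u''\wedge u'''\wedge w')$ with four vectors from the three-dimensional $U$ is zero. So $\sigma$ restricts to $0$ on the cone, and $\iota_E\sigma$ restricts to zero on $X$. Now take $\Omega=s\wedge t+c\sigma$ with $c\ne0$. On $X$ it gives the integrable form $s\,dt-t\,ds$. Yet $\Omega$ has rank at least $18$, so $\Omega\wedge\Omega\neq0$. Thus "integrable on $X$ implies $\Omega\wedge\Omega=0$" is false for a lift. One would have to show that *some* lift is decomposable, and (2) gives no way to find it.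

**Building the leaf space.** So we look for $s$ and $t$ geometrically, as a map $f=s/t$ to $\mathbb P^1$ whose fibres contain the leaves. Lines help, for the following reason. If $\ell\subset X$ is a line, then $\Omega^1_\ell(2)\cong\mathcal O_\ell$, so
$$\omega|_\ell\in H^0(\Omega^1_\ell(2))=\mathbb C .\tag{3}$$
Hence a line transverse to the foliation at one point is transverse at *every* point. Near such a line, sliding along the leaves gives a retraction onto $\ell\cong\mathbb P^1$, that is, a local map $\varphi_\ell$ to $\mathbb P^1$. What has to be shown is that the $\varphi_\ell$ for different lines fit together. The next example shows that this is the whole difficulty.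

**Example (a quadric surface).** On $Y=\mathbb P^1\times\mathbb P^1\subset\mathbb P^3$, which is homogeneous under the non-simple group $SL_2\times SL_2$, we have $\Omega^1_Y(2)=\mathcal O(0,2)\oplus\mathcal O(2,0)$. In affine coordinates $\omega=a(y)\,dx+b(x)\,dy$ with $a,b$ of degree at most $2$. Every form is integrable, since $\Omega_Y^3=0$, and $\omega$ vanishes along a curve only if $a=0$ or $b=0$. So $\mathrm{Fol}(Y,2)$ is $\mathbb P^5$ minus two planes. Compute $\Lambda^2\langle1,x,y,xy\rangle$:
$$1\wedge x\mapsto dx,\quad 1\wedge y\mapsto dy,\quad 1\wedge xy\mapsto x\,dy+y\,dx,\quad x\wedge y\mapsto x\,dy-y\,dx,\quad x\wedge xy\mapsto x^2dy,\quad y\wedge xy\mapsto y^2dx.$$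
Number the basis $0,1,2,3$. Then $a_0=p_{01}$, $a_1=p_{03}-p_{12}$, $a_2=p_{23}$, $b_0=p_{02}$, $b_1=p_{03}+p_{12}$, $b_2=p_{13}$. The Plücker relation $p_{01}p_{23}-p_{02}p_{13}+p_{03}p_{12}=0$ becomes $a_1^2-4a_0a_2=b_1^2-4b_0b_2$. So the pencils fill only the hypersurface where the discriminants of $a$ and $b$ agree: here the restriction is *not* dominant. For instance $\omega=dx+x\,dy$, with discriminants $0$ and $1$, is not a pencil.

What do the lines see? Both $\{x=1\}$ and $\{y=0\}$ are transverse to $dx+x\,dy$. Since
$$dx+x\,dy=x\,d(y+\log x)=e^{-y}\,d(xe^y),$$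
the map near $\{x=1\}$ which is constant on leaves and equals $y$ on the line is $\tau=y+\log x$. Near $\{y=0\}$ the one which equals $x$ on the line is $xe^y=e^\tau$. At the point $(1,0)$ these differ by the exponential, not by a Möbius transformation. The two lines through a point cannot be deformed into each other, so nothing forces their maps to agree.

The idea of the proof is that for $X=G/P_\alpha$ the lines we use through a point form a single orbit of the connected group $P$, and the transverse ones among them form a connected family. If two nearby transverse lines are compared, the comparison map is a local isomorphism $\mathbb P^1\to\mathbb P^1$, hence Möbius. Connectedness then carries this to all transverse lines through a point, and simple connectedness of $X$ minus a small set gives a global $f$. Finally $f$ has degree $1$ on lines, so $f=s/t$ with $s,t$ linear.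

## 5. The lines of $X$ and the distribution they span

The purpose of this section is to produce the lines, and to show that a nonzero integrable form cannot vanish on all of them.

Since $\langle\lambda,\alpha^\vee\rangle=1$, the vector $v_\lambda$ generates a two-dimensional irreducible $SL_2(\alpha)$-module. Its projectivization $\ell_0=SL_2(\alpha)\cdot o$ is a line of $\mathbb P(V_\lambda)$ contained in $X$, and $T_o\ell_0$ is the image of $\mathfrak g_{-\alpha}$ in $T_oX=\mathfrak g/\mathfrak p$. Put $\mathcal L=\{g\ell_0:g\in G\}$ and $\mathcal L_x=\{\ell\in\mathcal L:x\in\ell\}$.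

**Lemma 4.** $\mathcal L_o=\{p\ell_0:p\in P\}$.

*Proof.* If $o\in g\ell_0$, then $g^{-1}o\in\ell_0$, so $g^{-1}o=ho$ with $h\in SL_2(\alpha)$. Then $gh$ fixes $o$, so $gh\in P$, and $g\ell_0=gh\,h^{-1}\ell_0=gh\,\ell_0$. The other inclusion is clear. $\square$

Let $D_o\subset\mathfrak g/\mathfrak p$ be the span of the lines $p\cdot T_o\ell_0$, $p\in P$. It is $P$-stable, so it defines a homogeneous subbundle $D\subset TX$, and $D_x$ is spanned by the $T_x\ell$ with $\ell\in\mathcal L_x$.

**Lemma 5.** If $X$ is cominuscule, then $D=TX$.

*Proof.* Here $\mathfrak g/\mathfrak p\cong\bigoplus\mathfrak g_{-\beta}$ over the positive roots $\beta$ in which $\alpha$ has coefficient exactly $1$. The algebra $\mathfrak n^-$ is generated by the simple root vectors $f_\gamma\in\mathfrak g_{-\gamma}$, so $\mathfrak g_{-\beta}$ is spanned by right-normed brackets $[f_{\gamma_1},[f_{\gamma_2},\dots,[f_{\gamma_{m-1}},f_{\gamma_m}]\dots]]$ in which $f_\alpha$ occurs exactly once. All other entries lie in the Levi algebra $\mathfrak l\subset\mathfrak p$. If $f_\alpha$ is innermost, the bracket is in $U(\mathfrak l)f_\alpha$. If not,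 an inner part is $[f_\alpha,y]=-[y,f_\alpha]$ with $y\in\mathfrak l$, and the bracket is again in $U(\mathfrak l)f_\alpha$. Since $D_o$ is $P$-stable, hence $\mathfrak p$-stable, and contains the class of $f_\alpha$, it is all of $\mathfrak g/\mathfrak p$. $\square$

**Example.** For $X=\mathbb P^{2n-1}$ under $Sp_{2n}$, $n\geq 2$, with invariant form $\sigma$, the lines in $\mathcal L$ are isotropic, and $D_{[v]}$ is the image of $v^\perp$: the contact distribution, a proper subbundle. The form $\iota_E\sigma\in H^0(\Omega^1_X(2))$ is nonzero and vanishes on $D$. It is not integrable, since $\iota_E(\sigma\wedge\sigma)\ne0$. So integrability is really needed in the next statement.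

**Proposition 6.** Let $\omega\in H^0(\Omega^1_X(k))$ be integrable with $\omega|_D=0$. Then $\omega=0$.

*Proof.* If $X$ is cominuscule this is Lemma 5. In general, we go up to $G$, where $D$ becomes a set of left-invariant fields, and use that integrability closes this set under brackets.

Let $q:G\to X$, $q(g)=go$. The bundle $q^*\mathcal O_X(-1)$ has the nowhere vanishing section $g\mapsto gv_\lambda$, so $q^*\mathcal O_X(1)$ is trivial and $q^*\omega$ is an ordinary one-form $\theta$ on $G$ with $\theta\wedge d\theta=0$. Suppose $\omega\ne0$. As $q$ is a submersion, $\theta\ne0$, and $\{\theta\ne0\}$ is open and dense in $G$.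

For $\xi\in\mathfrak g$ let $\xi^L$ be the left-invariant field, and let $\mathfrak a=\{\xi\in\mathfrak g:\theta(\xi^L)\equiv0\}$, a linear subspace. Let $\xi,\eta\in\mathfrak a$ and let $\zeta$ be a local field. In
$$(\theta\wedge d\theta)(\zeta,\xi^L,\eta^L)=\theta(\zeta)\,d\theta(\xi^L,\eta^L)-\theta(\xi^L)\,d\theta(\zeta,\eta^L)+\theta(\eta^L)\,d\theta(\zeta,\xi^L)$$
the left side and the last two terms vanish. Choosing $\zeta$ with $\theta(\zeta)\ne0$ gives $d\theta(\xi^L,\eta^L)=0$ on $\{\theta\ne0\}$, hence everywhere. Now $d\theta(\xi^L,\eta^L)=\xi^L\theta(\eta^L)-\eta^L\theta(\xi^L)-\theta([\xi^L,\eta^L])=-\theta([\xi,\eta]^L)$. So $[\xi,\eta]\in\mathfrak a$, and $\mathfrak a$ is a Lie subalgebra.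

Since $dq(\xi^L_g)=g_*(\xi\bmod\mathfrak p)$, the algebra $\mathfrak a$ contains $\mathfrak p$. It also contains $\mathfrak g_{-\alpha}$, because $g_*(f_\alpha\bmod\mathfrak p)\in D_{go}$. So it contains the positive Borel subalgebra and all $f_\gamma$, hence $\mathfrak a=\mathfrak g$. Then $\theta$ vanishes on all left-invariant fields, so $\theta=0$, a contradiction. $\square$

**Proposition 7 (Theorem 2(1)).** For $k\le1$ there is no nonzero integrable form in $H^0(\Omega^1_X(k))$. Every nonzero integrable form in $H^0(\Omega^1_X(2))$ is nonvanishing in codimension one.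

*Proof.* Let $k\le1$ and let $\omega\in H^0(\Omega_X^1(k))$ be integrable. For $\ell\in\mathcal L$ we have $\omega|_\ell\in H^0(\Omega^1_\ell(k))=H^0(\mathcal O_{\mathbb P^1}(k-2))=0$. So $\omega$ vanishes on all $T_x\ell$, hence on $D$, and $\omega=0$ by Proposition 6.

Let $\omega\in H^0(\Omega^1_X(2))$ be nonzero and integrable, and suppose it vanishes on a prime divisor with equation $h\in H^0(\mathcal O_X(e))$, $e\ge1$. Then $\omega=h\eta$ with $0\ne\eta\in H^0(\Omega^1_X(2-e))$, and $0=\omega\wedge d\omega=h^2\,\eta\wedge d\eta$ shows that $\eta$ is integrable. As $2-e\le1$, this contradicts the first part. $\square$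

**Corollary 8.** If $s,t\in W$ are linearly independent, then $[s\,dt-t\,ds]\in\mathrm{Fol}(X,2)$.

*Proof.* The form is integrable, and nonzero by (1), as $s/t$ is nonconstant on $X$. Apply Proposition 7. $\square$

## 6. Transverse lines and the open set $X^*$

From here to the end of Section 8 fix a nonzero integrable $\omega\in H^0(\Omega^1_X(2))$ with zero locus $Z$. By Proposition 7, $\mathrm{codim}\,Z\ge2$. On $X\setminus Z$ the kernel of $\omega$ is involutive because $\omega\wedge d\omega=0$. By Frobenius, near each point of $X\setminus Z$ there is a holomorphic submersion $u$ to $\mathbb C$ with $\ker du=\ker\omega$. Let $\mathcal F$ be the resulting foliation. A map $r$ is *constant on plaques* if $dr$ vanishes on $\ker\omega$.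

**Definition (transverse line).** A line $\ell\in\mathcal L$ is *transverse* if $\omega|_\ell\ne0$. By (3), if $\omega|_{T_x\ell}\ne0$ for one $x\in\ell$, then $\omega|_{T_y\ell}\ne0$ for all $y\in\ell$.

Let
$$B=\{x\in X:\omega_x|_{D_x}=0\}\supset Z,\qquad X^*=X\setminus B.$$
$B$ is Zariski closed, and $X^*$ is exactly the set of points lying on a transverse line. A transverse line lies in $X^*$, because $T_y\ell\subset D_y$. In the cominuscule case $B=Z$ by Lemma 5.

The next two lemmas provide the two connectedness statements on which the gluing rests.

**Lemma 9.** $\mathrm{codim}\,B\ge2$, and $X^*$ is connected and simply connected.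

*Proof.* By Proposition 6, $B\ne X$. Pick $x\notin B$; then some $\ell\in\mathcal L_x$ is transverse. If $B$ contained a hypersurface, $\ell$ would meet it by ampleness (F2). But $\ell\subset X^*$. So $\mathrm{codim}\,B\ge2$.

Put $B_0=B$ and $B_{i+1}=\mathrm{Sing}\,B_i$. This is a decreasing chain of closed algebraic sets which reaches $\emptyset$ after finitely many steps. The set $X\setminus B_i$ is obtained from the manifold $X\setminus B_{i+1}$ by removing $B_i\setminus B_{i+1}$, a closed submanifold of real codimension at least $4$ (its components may have different dimensions). By transversality, paths, loops and homotopies of loops can be moved off it, so connectedness and $\pi_1$ do not change. Start from $X$, which is connected and simply connected by (F3), and go down the chain to $X\setminus B_0=X^*$. $\square$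

**Lemma 10.** Let $x=g_0o\in X^*$. The transverse lines through $x$ are the $g_0p\ell_0$ with
$$p\in A_x:=\{p\in P:\ \omega_x|_{g_0p\,T_o\ell_0}\ne0\},$$
and $A_x$ is nonempty and connected.

*Proof.* By Lemma 4 the lines in $\mathcal L_x=g_0\mathcal L_o$ are the $g_0p\ell_0$, and the tangent space of $g_0p\ell_0$ at $x$ is $g_0p\,T_o\ell_0$. This gives the description. The set $A_x$ is the nonvanishing set of the regular function $p\mapsto\omega_x((g_0p)_*f_\alpha)$ on $P$ (after trivializing the fibre of $\mathcal O(2)$ at $x$), so it is Zariski open. It is nonempty since $x\notin B$. The connected group $P$ is an irreducible variety, so its nonempty Zariski open subset $A_x$ is connected. $\square$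

For the quadric surface of Section 4 the analogue of Lemma 10 fails: the lines through a point are two in number.

## 7. Two gluing lemmas

The first lemma turns compatible germs along a compact set into one section near it. We need it to go from retractions near each point of a line to a retraction near the whole line.

**Lemma 11 (extension).** Let $K$ be a compact subset of a metrizable locally compact space $M$ and $\mathcal R$ a sheaf of sets on $M$. Suppose germs $r_z\in\mathcal R_z$ $(z\in K)$ are given such that each $z\in K$ has an open neighbourhood $N$ and a section $r\in\mathcal R(N)$ inducing $r_{z'}$ for all $z'\in K\cap N$. Then there are an open $U\supset K$ and $r\in\mathcal R(U)$ inducing all $r_z$.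

*Proof.* Cover $K$ by finitely many open $W_i$ with $r_i\in\mathcal R(W_i)$ inducing the given germs on $K\cap W_i$. By local compactness and compactness of $K$, choose open $V_i$ with $\bar V_i\subset W_i$ that still cover $K$. Let $U_0$ be the set of those $y\in\bigcup V_i$ for which $(r_i)_y=(r_j)_y$ whenever $y\in\bar V_i\cap\bar V_j$.

Let $z\in K$ and $I=\{i:z\in\bar V_i\}$. The germs $(r_i)_z$, $i\in I$, are all equal to $r_z$. So $z$ has a neighbourhood that is contained in $\bigcup V_i$ and in all $W_i$ with $i\in I$, misses $\bar V_j$ for $j\notin I$, and on which the $r_i$ with $i\in I$ coincide. For $y$ in it, $y\in\bar V_i\cap\bar V_j$ forces $i,j\in I$, so $y\in U_0$. Thus $U:=\mathrm{int}\,U_0\supset K$. On $V_i\cap V_j\cap U$ the sections $r_i,r_j$ have equal germs, so the $r_i|_{V_i\cap U}$ glue to the required $r$. $\square$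

The second lemma glues data given near each transverse line to a global object on $X^*$. We use it twice: for maps to $\mathbb P^1$ in Section 8 and for infinitesimal data in Section 9. The compatibility $(*)$ is asked only for a line $\ell'$ lying entirely in the neighbourhood of $\ell$. This suffices because lines move in connected families.

**Lemma 12 (continuation).** Let $\mathcal S$ be a sheaf of sets on $X^*$ with an action of a group $\Gamma$ that is free on stalks. For each transverse $\ell$ let $\varphi_\ell\in\mathcal S(U_\ell)$ be given on an open neighbourhood $U_\ell\subset X^*$ of $\ell$, such that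

$(*)$ if $\ell'$ is transverse and $\ell'\subset U_\ell$, then $\varphi_\ell=\gamma\varphi_{\ell'}$ near $\ell'$ for some $\gamma\in\Gamma$.

Then there is $\varphi\in\mathcal S(X^*)$ such that for each transverse $\ell$ we have $\varphi=\gamma_\ell\varphi_\ell$ near $\ell$ for some $\gamma_\ell\in\Gamma$.

*Proof.* **Step 1.** *All transverse lines through a point give the same orbit of germs.* Let $x=g_0o\in X^*$. Send $p\in A_x$ to the $\Gamma$-orbit of the germ $(\varphi_{g_0p\ell_0})_x\in\mathcal S_x$. This is locally constant in $p$: for $p'\in A_x$ near $p$, the transverse line $g_0p'\ell_0$ lies in $U_{g_0p\ell_0}$, because $\ell_0$ is compact, and $(*)$ says that the two germs at $x$ are in one orbit. As $A_x$ is connected (Lemma 10), there is one orbit $\mathcal P_x\subset\mathcal S_x$ which contains $(\varphi_\ell)_x$ for every transverse $\ell\ni x$.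

**Step 2.** *The orbits $\mathcal P_y$ vary continuously with $y$.* Let $\ell\ni x$ be transverse and let $y$ be near $x$. Write $y=gx$ with $g\in G$ near $1$. Then $g\ell\ni y$ is transverse, since $\omega$ is nonzero on $g_*T_x\ell$ for $g$ near $1$ by continuity, and $g\ell\subset U_\ell$ by compactness of $\ell$. By $(*)$, $\varphi_\ell=\gamma\varphi_{g\ell}$ near $g\ell$, so the germ of $\varphi_\ell$ at $y$ lies in $\mathcal P_y$.

**Step 3.** *The orbits form a locally constant sheaf, which we trivialize.* Let $\mathcal P\subset\mathcal S$ be the subsheaf of sections all of whose germs lie in the $\mathcal P_y$. By Step 2, near $x$ the section $\varphi_\ell$ belongs to $\mathcal P$. There $\gamma\mapsto\gamma\varphi_\ell$ defines an isomorphism from the constant sheaf $\Gamma$ to $\mathcal P$: on stalks it is surjective because $\mathcal P_y$ is one orbit, and injective by freeness. So $\mathcal P$ is locally constant with nonempty stalks on the connected, simply connected manifold $X^*$ (Lemma 9). Hence it is constant and has a global section $\varphi$.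

**Step 4.** *Comparison with $\varphi_\ell$ along a line.* Let $\ell$ be transverse. For $y\in\ell$ both $\varphi_y$ and $(\varphi_\ell)_y$ lie in $\mathcal P_y$, so $\varphi_y=\gamma_y(\varphi_\ell)_y$ with a unique $\gamma_y\in\Gamma$. An equality of germs persists nearby, so by uniqueness $\gamma_y$ is locally constant on the connected set $\ell$, hence equal to a constant $\gamma_\ell$. Then $\varphi=\gamma_\ell\varphi_\ell$ near $\ell$. $\square$

## 8. From one transverse line to a pencil: proof of Theorem 1

Everything in this section up to (4) holds for all $X=G/P_\alpha$; only the last paragraph assumes $X$ cominuscule. We begin with the uniqueness statement that makes lines so effective.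

**Lemma 13 (rigidity).** Let $\ell$ be transverse and $p\in\ell$. A germ at $p$ of a holomorphic map that is constant on plaques is determined by its restriction to $\ell$.

*Proof.* Let $u$ be a submersion near $p$ defining $\mathcal F$. A germ constant on plaques has the form $\rho\circ u$. Since $T_p\ell\not\subset\ker\omega_p=\ker du_p$, the restriction $u|_\ell$ is a local coordinate on $\ell$. So $(\rho\circ u)|_\ell$ determines $\rho$. $\square$

**Proposition 14.** There is a holomorphic submersion $f:X^*\to\mathbb P^1$, constant on plaques of $\mathcal F$, such that $f|_\ell:\ell\to\mathbb P^1$ is an isomorphism for every transverse $\ell$.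

*Proof.* Let $\mathcal S$ be the sheaf on $X^*$ of holomorphic submersions to $\mathbb P^1$ that are constant on plaques, and let $\Gamma=PGL_2(\mathbb C)$ act by post-composition. The action is free on germs: submersions are open, and a Möbius transformation that is the identity on a nonempty open set is the identity.

**Step 1.** *Construction of $\varphi_\ell$, the retraction onto $\ell$ along leaves.* Let $\ell$ be transverse, $p\in\ell$, and $u$ as in Lemma 13. Then $r_p=(u|_\ell)^{-1}\circ u$ is a germ at $p$ of a submersion to $\ell$ which is constant on plaques and the identity on $\ell$. By Lemma 13 it is the only such germ of a map. A representative of $r_p$ is, near any $p'\in\ell$ close to $p$, constant on plaques and the identity on $\ell$, so by uniqueness it induces $r_{p'}$. Apply Lemma 11 to $K=\ell\subset M=X^*$ and the sheaf of plaque-constant submersions to $\ell$. We get an open $U_\ell\subset X^*$ containing $\ell$ and a plaque-constant submersion $r_\ell:U_\ell\to\ell$ that is the identity on $\ell$. Fix an isomorphism $\iota_\ell:\ell\cong\mathbb P^1$ and put $\varphi_\ell=\iota_\ell\circ r_\ell\in\mathcal S(U_\ell)$.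

**Step 2.** *Property $(*)$: nearby lines give Möbius-equivalent maps.* Let $\ell'\subset U_\ell$ be transverse. The hyperplanes $\ker d\varphi_\ell\supset\ker\omega$ are equal, so $\varphi_\ell|_{\ell'}:\ell'\to\mathbb P^1$ is a local biholomorphism. Being a local biholomorphism of compact connected Riemann surfaces, it is a covering of $\mathbb P^1$, and as $\mathbb P^1$ is simply connected it is an isomorphism. Put $A=\varphi_\ell|_{\ell'}\circ\iota_{\ell'}^{-1}\in PGL_2(\mathbb C)$. On $\ell'$ we have $A\circ\varphi_{\ell'}=A\circ\iota_{\ell'}=\varphi_\ell$. Both $\varphi_\ell$ and $A\circ\varphi_{\ell'}$ are constant on plaques, so by Lemma 13 they agree near $\ell'$.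

**Step 3.** *Gluing.* Lemma 12 gives $f\in\mathcal S(X^*)$ with $f=\gamma_\ell\circ\varphi_\ell$ near each transverse $\ell$. In particular $f|_\ell=\gamma_\ell\circ\iota_\ell$ is an isomorphism. $\square$

In the quadric surface example Step 2 goes through: lines of one ruling are compared by Möbius maps. What is missing there is the passage from one ruling to the other in Step 1 of Lemma 12.

**Proposition 15.** There are linearly independent $s,t\in W$ with $f=s/t$ and no common zero on $X^*$, and
$$[\omega]=[s\,dt-t\,ds].\tag{4}$$

*Proof.* **Step 1.** *$f$ is a rational function.* The map $f$ is not identically $\infty$, so it is a meromorphic function on the connected manifold $X^*$. Since $\mathrm{codim}\,B\ge2$, it extends to a meromorphic function on $X$ by Levi's theorem (F4). As $X$ is projective, this function is rational. It is nonconstant.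

**Step 2.** *$f$ is a quotient of sections of some $\mathcal O_X(d)$ without common zero on $X^*$.* The zero divisor and the polar divisor of $f$ are linearly equivalent and nonzero, so both lie in some $|\mathcal O_X(d)|$ with $d\ge1$. Choose $s,t\in H^0(\mathcal O_X(d))$ defining them, scaled so that $f=s/t$. They have no common component, so $\{s=t=0\}$ has codimension at least $2$, and $s,t$ are coprime in each local ring of $X$, which is factorial. Let $x\in X^*$. Since $f$ is a holomorphic map to $\mathbb P^1$ there, $f$ or $1/f$ is holomorphic at $x$. In the first case $t$ divides $s$ in the local ring, so by coprimality $t$ is a unit: $t(x)\ne0$. In the second case likewise $s(x)\ne0$.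

**Step 3.** *Degree on a line: $d=1$.* Let $\ell\subset X^*$ be transverse. Then $f|_\ell=[s|_\ell:t|_\ell]$ is given by two sections of $\mathcal O_\ell(d)$ without common zero, so it has degree $d$. It is an isomorphism, so $d=1$. By (F1), $s,t\in W$. They are independent because $f$ is nonconstant.

**Step 4.** *The pencil defines $\omega$.* The form $\omega'=s\,dt-t\,ds=-t^2df$ is nonzero. As $df$ vanishes on $\ker\omega$, we have $\omega\wedge\omega'=0$ on $X^*$, hence on $X$. So $\omega'=h\omega$ with $h$ a holomorphic function on $X\setminus Z$. Since $\mathrm{codim}\,Z\ge2$, $h$ extends to the compact connected manifold $X$ by Hartogs, so it is a constant, nonzero as $\omega'\ne0$. $\square$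

**Proof of Theorem 1.** Let $X$ be cominuscule and $[\omega]\in\mathrm{Fol}(X,2)$. By Proposition 15, $[\omega]=[s\,dt-t\,ds]$ with $s,t\in W$ linearly independent. View $s,t$ as linear forms on $\mathbb P(V_\lambda)$. By Proposition 3, $\tilde\omega=s\,dt-t\,ds$ on $\mathbb P(V_\lambda)$ defines a point of $\mathrm{Fol}(\mathbb P(V_\lambda),2)$, and $\pi[\tilde\omega]=[\omega]$. Conversely, by Proposition 3 every point of $\mathrm{Fol}(\mathbb P(V_\lambda),2)$ is some $[s\,dt-t\,ds]$ with $s,t$ independent, and its restriction to $X$ lies in $\mathrm{Fol}(X,2)$ by Corollary 8. So the image of $\mathrm{Fol}(\mathbb P(V_\lambda),2)$ is exactly $\mathrm{Fol}(X,2)$. $\blacksquare$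

## 9. Tangent spaces, and the scheme $\mathrm{Fol}(X,2)$: proof of Theorem 2(2)

Now $X=G/P_\alpha$ is again arbitrary. The linear map $\Lambda^2W\to H^0(\Omega^1_X(2))$ sends nonzero decomposable elements to nonzero forms in $\mathrm{Dist}\cap\mathrm{IF}$, by Corollary 8. Since $\mathrm{Gr}(2,W)$ is reduced, it induces a morphism of schemes $\kappa_X:\mathrm{Gr}(2,W)\to\mathrm{Fol}(X,2)$. It is surjective on closed points by (4). The plan is to show that $\kappa_X$ is injective on points, and that its differential is injective and surjective onto the Zariski tangent spaces of $\mathrm{Fol}(X,2)$. The last point excludes nilpotents.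

Let $[\omega]$ be an arbitrary closed point of $\mathrm{Fol}(X,2)$. By Section 8 we may scale so that $\omega=s\,dt-t\,ds$, where $f=s/t:X^*\to\mathbb P^1$ is a submersion defining $\mathcal F$ and $X^*$ is covered by $\{s\ne0\}$ and $\{t\ne0\}$. A line $\ell\in\mathcal L$ is transverse if and only if $s|_\ell,t|_\ell$ is a basis of $H^0(\mathcal O_\ell(1))$: if they are dependent then $\omega|_\ell=0$, and if they are independent then $\omega|_\ell$ is the nonzero form of the pencil on $\ell\cong\mathbb P^1$. The same criterion holds for any $s',t'\in W$ with $\omega=c(s'dt'-t'ds')$. Transverse lines exist, since $B\ne X$.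

**Lemma 16.** $\kappa_X$ is injective on closed points.

*Proof.* Suppose $\omega=s\,dt-t\,ds=c(s'dt'-t'ds')$ and let $\ell$ be transverse. Both $s|_\ell,t|_\ell$ and $s'|_\ell,t'|_\ell$ are bases of $H^0(\mathcal O_\ell(1))$. So near $\ell$, $s/t$ and $s'/t'$ are holomorphic maps to $\mathbb P^1$; they are constant on plaques by (1) and restrict to isomorphisms on $\ell$. By Lemma 13 they differ by an element of $PGL_2(\mathbb C)$ near $\ell$, and therefore on $X$. After a change of basis of $\langle s',t'\rangle$ we have $st'=s't$. The prime divisor of $s$ is contained in that of $s't$ and differs from that of $t$ (F2), so it is the divisor of $s'$. Thus $s'=us$ with a constant $u$, and then $t'=ut$. Hence $\langle s,t\rangle=\langle s',t'\rangle$. $\square$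

**Lemma 17.** $d\kappa_X$ is injective at $\langle s,t\rangle$.

*Proof.* In Plücker coordinates, $d\kappa_X$ is the map
$$(s\wedge W+W\wedge t)/\mathbb C\,s\wedge t\ \to\ H^0(\Omega^1_X(2))/\mathbb C\omega,\qquad s\wedge h+k\wedge t\mapsto (s\,dh-h\,ds)+(k\,dt-t\,dk).$$
Suppose the image of $s\wedge h+k\wedge t$ lies in $\mathbb C\omega$. The aim is to show that $s\wedge h+k\wedge t\in\mathbb C\,s\wedge t$; we first normalize using a line. Let $\ell$ be transverse and choose $a,b$ with $(h-as-bt)|_\ell=0$. Replace $h$ by $h-as-bt$, and add a multiple of $s$ to $k$. This changes $s\wedge h+k\wedge t$ only by a multiple of $s\wedge t$. So we may assume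
$$h|_\ell=0,\qquad s\,dh-h\,ds+k\,dt-t\,dk=0.$$
On $\{t\ne0\}$ write $\bar s=s/t$, $\bar h=h/t$, $\bar k=k/t$. Dividing by $t^2$ gives $\bar s\,d\bar h-\bar h\,d\bar s-d\bar k=0$, and differentiating gives $2\,d\bar s\wedge d\bar h=0$. So near points of $\ell\cap\{t\ne0\}$, where $d\bar s=-\omega/t^2$ has no zeros, $\bar h$ is constant on plaques. It vanishes on $\ell$, so it vanishes near these points by Lemma 13. Hence $h=0$. Then $d\bar k=0$, so $k\in\mathbb Ct$, and $s\wedge h+k\wedge t=0$. $\square$

**Proposition 18.** $d\kappa_X$ is surjective onto the Zariski tangent space $T_{[\omega]}\mathrm{Fol}(X,2)$.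

*Proof.* **Step 1.** *The equation for tangent vectors.* $\mathrm{Fol}(X,2)$ is open in the closed subscheme of projective space defined by the homogeneous quadratic equations $\psi_X=0$. So
$$T_{[\omega]}\mathrm{Fol}(X,2)=\{\eta\in H^0(\Omega^1_X(2)):\ \omega\wedge d\eta+\eta\wedge d\omega=0\}/\mathbb C\omega,\tag{5}$$
the kernel of the differential of $\psi_X$ at $\omega$ modulo the line of $\omega$. Fix such an $\eta$. We must find $h,k\in W$ such that $\eta$ is the image of a multiple of $s\wedge h+k\wedge t$.

**Step 2.** *A sheaf that encodes $\eta$.* Modulo $\omega$, we want to write $\eta$ as a derivative. For a local section $\sigma$ of $\mathcal O(2)$ put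
$$D_t\sigma=t^2d(\sigma/t^2)=d\sigma-2\sigma\frac{dt}t\ \ (t\ne0),\qquad D_s\sigma=s^2d(\sigma/s^2)=d\sigma-2\sigma\frac{ds}s\ \ (s\ne0).$$
These are sections of $\Omega^1(2)$, and
$$D_s\sigma-D_t\sigma=2\sigma\Big(\frac{dt}t-\frac{ds}s\Big)=\frac{2\sigma}{st}\,\omega.\tag{6}$$
Let $\mathcal S_\eta$ be the sheaf on $X^*$ of those $\sigma\in\mathcal O(2)$ with $\eta-D_t\sigma\in\mathcal O\omega$ where $t\ne0$ and $\eta-D_s\sigma\in\mathcal O\omega$ where $s\ne0$. By (6) the two conditions are equivalent where $st\ne0$.

**Step 3.** *$\mathcal S_\eta$ has local sections, unique up to functions of $s/t$.* Where $t\ne0$ put $u=s/t$, $\bar\eta=\eta/t^2$ and trivialize $\mathcal O(2)$ by $t^2$. Since $\omega/t^2=-du$ is closed, the equation in (5) says $du\wedge d\bar\eta=0$. As $du$ has no zeros on $X^*\cap\{t\neq0\}$, choose local coordinates $(u,y_1,\dots,y_m)$ on a polydisc and write $\bar\eta=a\,du+\sum b_i\,dy_i$. The coefficients of $du\wedge dy_j\wedge dy_i$ give $\partial b_i/\partial y_j=\partial b_j/\partial y_i$. By the Poincaré lemma in the variables $y$ with parameter $u$,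
$$F=\int_0^1\sum_i y_i\,b_i(u,\tau y)\,d\tau$$
satisfies $\partial F/\partial y_i=b_i$, that is, $\bar\eta-dF\in\mathcal O\,du$. So $\sigma=t^2F$ is a section of $\mathcal S_\eta$. As a germ, $F$ is unique up to adding a holomorphic function whose differential is in $\mathcal O\,du$, that is, an arbitrary holomorphic function of $u$. The case $s\ne0$ is symmetric, with $t/s$ in place of $u$.

**Step 4.** *The sections $\sigma_\ell$, normalized to vanish on $\ell$.* Let $\ell$ be transverse and $p\in\ell$. Since $f|_\ell$ is an isomorphism, $u|_\ell$ (respectively $(t/s)|_\ell$) is a local coordinate on $\ell$ near $p$. So the freedom in Step 3 can be used in exactly one way to get a germ $\sigma\in\mathcal S_{\eta,p}$ with $\sigma|_\ell=0$. A representative of it still vanishes on $\ell$ near $p$, so it induces the corresponding germ at each nearby $p'\in\ell$. By Lemma 11 these germs come from some $\sigma_\ell\in\mathcal S_\eta(U_\ell)$ on an open neighbourhood $U_\ell\subset X^*$ of $\ell$.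

**Step 5.** *Gluing with the group $\Gamma=\langle s^2,st,t^2\rangle$.* Let $\Gamma\subset H^0(\mathcal O_X(2))$ act on $\mathcal S_\eta$ by addition. This preserves $\mathcal S_\eta$: for $q\in\Gamma$, $q/t^2$ is a polynomial in $s/t$ and $q/s^2$ one in $t/s$, so $D_tq,D_sq\in\mathcal O\omega$. The action is free on stalks: $s/t$ is nonconstant on every nonempty open set, so no nonzero $q\in\Gamma$ has zero germ. To check $(*)$, let $\ell'\subset U_\ell$ be transverse. Then $s|_{\ell'},t|_{\ell'}$ is a basis of $H^0(\mathcal O_{\ell'}(1))$, so $s^2,st,t^2$ restrict to a basis of $H^0(\mathcal O_{\ell'}(2))$, and $\sigma_\ell|_{\ell'}=q|_{\ell'}$ for some $q\in\Gamma$. Then $\sigma_\ell-q$ is a section of $\mathcal S_\eta$ near $\ell'$ that vanishes on $\ell'$. By the uniqueness in Step 4, $\sigma_\ell-q=\sigma_{\ell'}$ near $\ell'$. So Lemma 12 applies and gives a global section $\sigma\in\mathcal S_\eta(X^*)$.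

**Step 6.** *Reading off $h$ and $k$.* As $\omega$ has no zeros on $X^*$, there are holomorphic functions $g$ on $X^*\cap\{t\neq0\}$ and $g'$ on $X^*\cap\{s\neq0\}$ with
$$\eta=g\,\omega+D_t\sigma\ \ (t\ne0),\qquad\eta=g'\omega+D_s\sigma\ \ (s\ne0),$$
and (6) gives $g-g'=2\sigma/(st)$ on the overlap. Put $h=tg$ and $k=sg'$, sections of $\mathcal O(1)$ on $\{t\ne0\}$ and $\{s\ne0\}$. Then on the overlap
$$sh-tk=st(g-g')=2\sigma.\tag{7}$$
So $h$ extends to $\{s\ne0\}$ by $(2\sigma+tk)/s$, and $k$ extends to $\{t\ne0\}$ by $(sh-2\sigma)/t$. Thus $h,k\in H^0(X^*,\mathcal O(1))=H^0(X,\mathcal O_X(1))=W$ by Hartogs and (F1), and (7) holds on $X^*$. On $\{t\ne0\}$ we compute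
$$\eta=\frac ht(s\,dt-t\,ds)+\tfrac12d(sh-tk)-(sh-tk)\frac{dt}t.$$
The terms $\frac{sh}t\,dt$ cancel. What remains is $-h\,ds+\tfrac12(s\,dh+h\,ds-t\,dk-k\,dt)+k\,dt$, that is,
$$\eta=\tfrac12\big[(s\,dh-h\,ds)+(k\,dt-t\,dk)\big],\tag{8}$$
and by density (8) holds on $X$. So $\eta$ is the image of $\tfrac12(s\wedge h+k\wedge t)\in s\wedge W+W\wedge t$. $\square$

**Proof of Theorem 2(2).** Write $Y=\mathrm{Gr}(2,W)$, $F=\mathrm{Fol}(X,2)$, $\kappa=\kappa_X$.

**Step 1.** *$\kappa$ is a closed immersion.* It is proper, because $Y$ is, and it has finite fibres, so it is finite. Its fibre over a closed point $z$ is a single point, by (4) and Lemma 16. The Zariski tangent space of the fibre is the kernel of $d\kappa$, which is zero by Lemma 17. So the fibre is $\mathrm{Spec}\,\mathbb C$. Hence $\mathcal O_{F,z}\to(\kappa_*\mathcal O_Y)_z$ is surjective modulo $\mathfrak m_z$, and so surjective by Nakayama.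

**Step 2.** *$F$ is regular, so $\kappa$ is an isomorphism.* The closed immersion $\kappa$ is a bijection on closed points, so $F$ has dimension $\dim Y$ at every closed point. By Lemma 17 and Proposition 18, $d\kappa$ is an isomorphism onto the Zariski tangent space of $F$ at every closed point, so these tangent spaces also have dimension $\dim Y$. Hence $F$ is regular, in particular reduced. A surjective closed immersion into a reduced scheme is an isomorphism.

So $F\cong\mathrm{Gr}(2,W)$ is smooth, irreducible and projective, of dimension $2(\dim W-2)=2(\dim V_\lambda-2)$. $\blacksquare$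

**Proof of the last statement of Theorem 2.** Let $X$ be cominuscule. The variety $\mathbb P(V_\lambda)$ is itself of the form $G'/P_{\alpha'}$, with $G'=SL(V_\lambda)$ and its first fundamental weight, and it has the same $W$. So $\kappa_{\mathbb P(V_\lambda)}:\mathrm{Gr}(2,W)\to\mathrm{Fol}(\mathbb P(V_\lambda),2)$ is also an isomorphism of schemes. By construction $\pi\circ\kappa_{\mathbb P(V_\lambda)}=\kappa_X$: both send $\langle s,t\rangle$ to the class of $s\,dt-t\,ds$ on $X$. Hence
$$\pi|_{\mathrm{Fol}(\mathbb P(V_\lambda),2)}=\kappa_X\circ\kappa_{\mathbb P(V_\lambda)}^{-1}$$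
is an isomorphism of schemes onto $\mathrm{Fol}(X,2)$. $\blacksquare$
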